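# Non-Sidorenko hypergraphs all of whose expansions are Sidorenko

## 1. Homomorphism densities, Sidorenko hypergraphs and expansions

Throughout, an $r$-graph is an $r$-uniform hypergraph: a vertex set together with a set of edges, each edge being a set of exactly $r$ vertices. Write $v(H)$ and $e(H)$ for the numbers of vertices and edges of $H$. Host hypergraphs $H$ have at least one vertex. We write $K_N^r$ for the complete $r$-graph on $N$ vertices, so $K_r^r$ is a single edge, and $K_N=K_N^2$. We write $\sqcup$ for disjoint union, and $mG$ for the disjoint union of $m$ copies of $G$.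

**Definition 1.1 (homomorphism density).** A homomorphism from an $r$-graph $F$ to an $r$-graph $H$ is a map $\phi:V(F)\to V(H)$ such that $\phi(e)$ is an edge of $H$ for every edge $e$ of $F$. If $\hom(F,H)$ is the number of homomorphisms, put
$$t_F(H)=\frac{\hom(F,H)}{v(H)^{v(F)}} .$$

So $t_F(H)$ is the probability that a uniformly random map is a homomorphism. Edges of $H$ have $r$ distinct elements, so a homomorphism is injective on each edge of $F$.

Example. Let $r=2$ and $H=K_3$. Then $t_{K_2}(K_3)=6/9=2/3$. A homomorphism $K_3\to K_3$ is a bijection, so $t_{K_3}(K_3)=6/27=2/9$. A homomorphism $C_\ell\to K_N$ is a closed walk of length $\ell$ in $K_N$. The adjacency matrix of $K_N$ has eigenvalue $N-1$ once and $-1$ with multiplicity $N-1$, so taking the trace of its $\ell$-th power gives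
$$\hom(C_\ell,K_N)=(N-1)^\ell+(-1)^\ell(N-1).\tag{1}$$
For instance $\hom(C_4,K_3)=18$ and $t_{C_4}(K_3)=18/81$.

**Definition 1.2 (Sidorenko).** An $r$-graph $F$ is Sidorenko if $t_F(H)\ge t_{K_r^r}(H)^{e(F)}$ for every $r$-graph $H$.

In words: every host contains at least as many copies of $F$ as independence of the edges would predict.

Example. The triangle is not Sidorenko, because $t_{K_3}(K_3)=\frac{2}{9}=\frac{6}{27}<\frac{8}{27}=t_{K_2}(K_3)^3$. A cruder failure: a graph $F$ that is not bipartite has no homomorphism to $K_2$, so $t_F(K_2)=0<2^{-e(F)}=t_{K_2}(K_2)^{e(F)}$. So no non-bipartite graph is Sidorenko. The $4$-cycle is Sidorenko. Write $w$ for the adjacency function of $H$, write $P(x,v)=\mathbb E_y w(x,y)w(v,y)$ for the normalized codegree and $d(y)=\mathbb E_xw(x,y)$ for the normalized degree. Two applications of Cauchy–Schwarz give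
$$t_{C_4}(H)=\mathbb E_{x,v}P(x,v)^2\ge(\mathbb E P)^2=(\mathbb E_yd(y)^2)^2\ge(\mathbb E w)^4 .$$

**Definition 1.3 (expansion).** Let $F$ be a $k$-graph and $r>k$. The expansion $\mathrm E^r(F)$ is the $r$-graph obtained by enlarging each edge of $F$ with $r-k$ new vertices, all new vertices being distinct from each other and from $V(F)$. Thus $v(\mathrm E^r(F))=v(F)+(r-k)e(F)$ and $e(\mathrm E^r(F))=e(F)$.

Example. $\mathrm E^3(K_3)$ has vertices $1,2,3,a,b,c$ and edges $\{1,2,a\},\{2,3,b\},\{1,3,c\}$. The expansion of a single $k$-edge is a single $r$-edge. Expanding in two stages changes nothing: $\mathrm E^r(\mathrm E^{r_0}(F))=\mathrm E^r(F)$ for $k<r_0<r$.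

## 2. The converse for expansions, and the case $k=1$

The following is known: if $F$ is a Sidorenko $k$-graph, then $\mathrm E^r(F)$ is Sidorenko for every $r>k$. Consequently, if $\mathrm E^{r_0}(F)$ is Sidorenko, so is $\mathrm E^r(F)$ for every $r\ge r_0$. We shall not use this fact, but it makes the converse natural. The problem comes from Jiaxi Nie and Sam Spiro, "Sidorenko Hypergraphs and Random Turán Numbers", arXiv:2309.12873 (2023). It asks whether $F$ is Sidorenko if and only if its expansions are, in the sense that each single expansion decides: is it true that for every $k$-graph $F$ and every $r>k$, if $\mathrm E^r(F)$ is Sidorenko then $F$ is Sidorenko?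

For $k=1$ the answer is yes, for a trivial reason. An edge of a $1$-graph is a single vertex. In a homomorphism $F\to H$ each vertex of $F$ that is an edge has $e(H)$ possible images, and every other vertex has $v(H)$. So $t_F(H)=(e(H)/v(H))^{e(F)}=t_{K_1^1}(H)^{e(F)}$, and every $1$-graph is Sidorenko.

For every $k\ge2$ and every $r>k$ the answer is no. In fact, for each $k\ge2$ there is one $k$-graph $F$ that is not Sidorenko although all its expansions $\mathrm E^r(F)$, $r>k$, are Sidorenko. For $k=2$ one can take $F=C_7\sqcup3C_4$. The precise statements are in Section 5, once the $k$-graphs that appear in them have been built.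

## 3. Marginals: what an expansion sees of its host

From now on $V$ is a finite nonempty set, and $\mathbb E$ averages over independent uniform elements of $V$.

**Definition 3.1 (marginal, weighted density).** For symmetric $U:V^r\to[0,\infty)$ and $j\le r$ the $j$-marginal of $U$ is
$$U_j(x_1,\dots,x_j)=\mathbb E_{x_{j+1},\dots,x_r}U(x_1,\dots,x_r).$$
For a $k$-graph $F$ and symmetric $w:V^k\to[0,\infty)$ put
$$t_F(w)=\mathbb E_{x\in V^{V(F)}}\prod_{e\in E(F)}w(x_e),$$
where $x_e$ lists the values $x_u$, $u\in e$, in any order.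

The marginal is symmetric, and $(U_s)_j=U_j$ for $j\le s\le r$. Directly from the definition, $t_F(cw)=c^{e(F)}t_F(w)$ for $c\geq 0$ and $t_{F\sqcup F'}(w)=t_F(w)\,t_{F'}(w)$. If $w$ is the indicator function of a $k$-graph $H$ (value $1$ exactly when the $k$ arguments form an edge), then $t_F(w)=t_F(H)$.

Now let $U$ be the indicator function of an $r$-graph $H$ on $V$. In $t_{\mathrm E^r(F)}(H)$ each new vertex occurs in only one edge. Fix the images of $V(F)$ and average over the new vertices: the edge that enlarges $e$ contributes exactly $U_k(x_e)$, independently for different edges. Hence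
$$t_{\mathrm E^r(F)}(H)=t_F(U_k),\qquad t_{K_r^r}(H)=\mathbb E\,U.\tag{2}$$
So an expansion of $F$ counts weighted copies of $F$ itself, but only in those weights that are $k$-marginals of functions of $r$ variables.

Example. Let $H=K_N^r$ with $N\ge r\ge2$. Then $U_2(x,y)=\gamma\,1[x\ne y]$, where $\gamma=(N-2)(N-3)\cdots(N-r+1)/N^{r-2}>0$ (and $\gamma=1$ for $r=2$), and $\mathbb E U=\gamma(1-1/N)$. By (2), for a graph $F$, with the convention $\mathrm E^2(F)=F$,
$$\frac{t_{\mathrm E^r(F)}(K_N^r)}{t_{K_r^r}(K_N^r)^{e(F)}}=\frac{\hom(F,K_N)\,N^{-v(F)}}{(1-1/N)^{e(F)}} .\tag{3}$$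
The constant $\gamma$ has cancelled, so the right side does not depend on $r$.

**Cycles on complete hypergraphs.** Put $q=N-1$. By (1), the ratio (3) for $F=C_\ell$ equals $1+(-1)^\ell q^{-(\ell-1)}$. If $\ell$ is odd it is less than $1$. So no expansion of an odd cycle is Sidorenko, and the odd cycles alone are not counterexamples to the converse. But look at the sizes. On these hosts $C_\ell$ loses a factor $1-q^{-(\ell-1)}$, while $C_4$ gains a factor $1+q^{-3}$. The ratio (3) is multiplicative over disjoint unions. So for odd $\ell\ge5$, $m\ge1$ and $q\ge2$, the ratio for $C_\ell\sqcup mC_4$ is at least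
$$(1-q^{-4})(1+q^{-3})=1+q^{-7}(q^4-q^3-1)>1.$$
On complete hypergraphs one copy of $C_4$ pays for the odd cycle. For the triangle this fails: $(1-q^{-2})(1+q^{-3})^m<1$ for each fixed $m$ once $q$ is large.

**Lifting a bad host.** A sensible first attempt at proving the converse is this. Suppose $F$ is not Sidorenko, and let $H$ be a $k$-graph with $t_F(H)<t_{K_k^k}(H)^{e(F)}$. Find a symmetric function $W$ of $r$ variables whose $k$-marginal is proportional to the indicator of $H$, and transfer the failure through (2). For $H=K_N$ with $N\ge r$ this works, as we just saw. It breaks at the crudest bad host of all, $H=K_2$. Suppose $W:V^3\to[0,\infty)$ is symmetric and $W(x,y,z)>0$. Then all of $W_2(x,y),W_2(y,z),W_2(x,z)$ are positive. If the support of $W_2$ were the edge set of a bipartite graph, then $x,y,z$ would be pairwise adjacent in it, which is impossible. So no nonzero multiple of the indicator of a nonempty bipartite graph is the $2$-marginal of a function of three variables.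

This suggests where to look for a counterexample. Take a non-bipartite graph, so that $F$ itself fails on $K_2$. The expansions cannot see $K_2$. Then add enough copies of $C_4$ to pay for every loss on the hosts that expansions do see.

## 4. A positive constant suffices

The next two facts turn "all expansions are Sidorenko" into a soft inequality.

**Lemma 4.1 (reduction).** Let $k<s\le r$ and let $F$ be a $k$-graph with $e(F)\ge1$. Suppose $t_F(W_k)\ge1$ for every finite nonempty $V$ and every symmetric $W:V^s\to[0,\infty)$ with $\mathbb E W=1$. Then $\mathrm E^r(F)$ is Sidorenko.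

Proof. Let $U$ be the indicator of an $r$-graph on $V$, and $p=\mathbb E U$. If $p=0$, the required lower bound is $0^{e(F)}=0$. If $p>0$, put $W=U_s/p$. This is symmetric with $\mathbb E W=1$, and $W_k=(U_s)_k/p=U_k/p$. The hypothesis gives $t_F(U_k)=p^{e(F)}t_F(W_k)\ge p^{e(F)}$, which by (2) is the Sidorenko inequality for $\mathrm E^r(F)$. $\blacksquare$

With $s=k+1$, one inequality about functions of $k+1$ variables handles all $r\ge k+1$ at once.

**Lemma 4.2 (tensor power trick).** Suppose there is $c>0$ such that $t_F(W_k)\ge c$ for every finite nonempty $V$ and every symmetric $W:V^s\to[0,\infty)$ with $\mathbb EW=1$. Then $t_F(W_k)\ge1$ for all of them.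

Proof. Given $W$ on $V^s$ and $N\ge1$, define a function on $(V^N)^s$ by
$$W^{\otimes N}(x_1,\dots,x_s)=\prod_{j=1}^N W(x_1^{j},\dots,x_s^{j}),$$
where $x_i=(x_i^1,\dots,x_i^N)\in V^N$. It is symmetric. The $N$ coordinates of uniform elements of $V^N$ are independent, so its mean is $1$, its $k$-marginal is $(W_k)^{\otimes N}$, and $t_F((W_k)^{\otimes N})=t_F(W_k)^N$. The hypothesis applied to $W^{\otimes N}$ gives $t_F(W_k)^N\ge c$ for every $N$, that is, $t_F(W_k)\ge c^{1/N}$. Let $N\to\infty$. $\blacksquare$

So for graphs the target becomes: find a non-bipartite graph $A$ with constants $c>0$ and $m$ such that, for every $w=W_2$ with $W$ symmetric in three variables and $\mathbb EW=1$,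
$$t_A(w)\ge c\,K^{-m},\qquad K=t_{C_4}(w).\tag{4}$$
Then $t_{A\sqcup mC_4}(w)=t_A(w)K^m\ge c$, and Lemmas 4.2 and 4.1 finish.

**The triangle does not satisfy (4).** The obvious $A$ is $K_3$, since a triple $x$ with $W(x)>0$ has $w>0$ on all three of its pairs. But positive is not bounded below. Take $N=q+1\ge3$ and the normalized indicator of $K_N^3$, whose $2$-marginal is $w=\frac{N}{N-1}1[x\ne y]$. By (1) it has $t_{K_3}(w)=1-q^{-2}$ and $t_{C_4}(w)=1+q^{-3}$. Its tensor power with exponent $q^3$ has
$$t_{C_4}=(1+q^{-3})^{q^3}\le e,\qquad t_{K_3}=(1-q^{-2})^{q^3}\le e^{-q}\to0 .$$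
So $K$ stays bounded while the triangle density tends to $0$, and (4) fails for every $c>0$ and $m$. The reason is that $t_{K_3}$ samples its three vertices uniformly. A $W$-typical triple is a good triple, but a uniform triple need not come anywhere near one, and $K$ does not control how often it does.

The way out is to avoid asking the uniform points $v_1,v_2,v_3$ to be the vertices $x_1,x_2,x_3$ of a $W$-typical triple. We ask only that $v_i$ be joined to $x_i$ by many two-step walks. If the set of $v$ that are well joined to a typical $x$ always has uniform measure at least a constant times $1/K$, then uniform points succeed with probability at least a constant times $K^{-3}$. That is a bound of the type (4).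

## 5. Links, the $k$-graphs $G_k$ and $A_k$, and the theorems

**Definition 5.1 (link, $G_k$).** Let $k\ge2$. A link between vertices $x$ and $v$ consists of the two edges $\{x\}\cup Y$ and $\{v\}\cup Y$, where $Y$ is a set of $k-1$ new vertices. $G_k$ is the union of two links between the same $x,v$, with disjoint sets $Y,Y'$.

Example. For $k=2$ a link is a path $x,y,v$ with two edges, and $G_2=C_4$. For $k=3$ a link is the pair of edges $\{x,y_1,y_2\},\{v,y_1,y_2\}$. Always $e(G_k)=4$.

**Definition 5.2 ($A_k$).** Let $k\ge2$. $A_k$ has base vertices $v_1,\dots,v_{k+1}$. For each $k$-subset $S\subset[k+1]$ it has $k$ new vertices $x_{S,i}$ ($i\in S$), the edge $e_S=\{x_{S,i}:i\in S\}$, and for each $i\in S$ a link, with its own new set $Y_{S,i}$, between $x_{S,i}$ and $v_i$.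

Example. For $k=2$, each pair $S=\{i,j\}$ gives a path from $v_i$ to $v_j$ through $Y_{S,i}$, $x_{S,i}$, $x_{S,j}$, $Y_{S,j}$. This path has five edges. Three such paths arranged in a triangle form $C_{15}$, so $A_2=C_{15}$. For $k=3$ there are $4$ triples $S$, each contributing $1+2\cdot3=7$ edges, so $e(A_3)=28$.

**Theorem 5.3.** Let $k\ge2$, $m=(k+1)^2$ and $F=A_k\sqcup mG_k$. Then $F$ is not Sidorenko, but $\mathrm E^r(F)$ is Sidorenko for every $r>k$.

So for every $k\ge2$ and every $r>k$ the implication "if $\mathrm E^r(F)$ is Sidorenko then $F$ is Sidorenko" is false, and even the hypothesis that all expansions are Sidorenko does not imply that $F$ is. For graphs Theorem 5.3 gives $C_{15}\sqcup9C_4$. There are smaller examples.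

**Theorem 5.4.** Let $\ell\ge7$ be odd and $m\ge\ell-4$. Then the graph $C_\ell\sqcup mC_4$ is not Sidorenko, but $\mathrm E^r(C_\ell\sqcup mC_4)$ is Sidorenko for every $r\ge3$.

**Theorem 5.5.** If $F$ is a graph containing a cycle and its shortest cycle has odd length, then $F$ is not Sidorenko and no expansion $\mathrm E^r(F)$, $r\ge3$, is Sidorenko. In particular no expansion of $K_3\sqcup mC_4$ is Sidorenko, for any $m$.

**Corollary 5.6.** For a $k$-graph $F$ put $\mathrm E^k(F)=F$ and $R(F)=\{r\ge k:\mathrm E^r(F)\text{ is Sidorenko}\}$. For every $k\ge2$ each of the three sets $\{r\ge k\}$, $\{r\ge k+1\}$, $\varnothing$ occurs as some $R(F)$. For $k=1$ always $R(F)=\{r\ge1\}$, so the equivalence asked about is true for $k=1$.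

Nothing is claimed here about $C_5\sqcup mC_4$, or about whether $R(F)=\{r\ge s\}$ can occur with $s>k+1$.

## 6. Spreading a typical vertex through a link

Fix $k\ge2$ and a symmetric $w:V^k\to[0,\infty)$ with $\mathbb E w=1$. For $x,v\in V$ and $y\in V^{k-1}$ put
$$d(x)=\mathbb E_yw(x,y),\quad d^*(y)=\mathbb E_xw(x,y),\quad P(x,v)=\mathbb E_y\,w(x,y)w(v,y),\quad K=\mathbb E_{x,v}P(x,v)^2 .$$
Thus $P(x,v)$ is the density of links between $x$ and $v$. Since $G_k$ is two disjoint links on the same pair of ends, $K=t_{G_k}(w)$. Moreover $\mathbb E_{x,v}P(x,v)=\mathbb E_y d^*(y)^2$, so by Cauchy–Schwarz twice,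
$$K\ge(\mathbb E P)^2=(\mathbb E_yd^*(y)^2)^2\ge(\mathbb E_yd^*(y))^4=1.$$
Since $\mathbb E d=1$, the formula $D(A)=\mathbb E\,d(x)1_A(x)$ defines a probability measure $D$ on $V$. If $w=W_k$, then $D$ is the law of each coordinate of a $W$-random tuple. "Typical" will mean typical for $D$.

Example. For $k=2$ and $w=\frac{N}{N-1}1[x\ne y]$ on $N\ge3$ points: $d=d^*=1$, $D$ is uniform, $P(x,x)=\frac{N}{N-1}$, and $P(x,v)=\frac{N(N-2)}{(N-1)^2}$ for $v\ne x$. Here $P(x,v)\ge3/4$ for all $x,v$, so every vertex is linked to every other with at least constant density.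

**Lemma 6.1.** Let $0<\varepsilon\le1$, $\tau=\varepsilon^2/4$ and $q(x)=\Pr_v[P(x,v)\ge\tau]$, with $v$ uniform in $V$. There is $X^*\subset V$ with $D(V\setminus X^*)\le4\varepsilon$ and
$$q(x)\ge\frac{\varepsilon^4}{16K}\qquad\text{for all }x\in X^* .$$

Fix $x$ and look at $P(x,v)$ as a random variable in the uniform point $v$. A nonnegative variable with a first moment that is not small and a second moment that is not large is at least half its mean with noticeable probability. So we discard the $x$ for which either moment is bad, and check that the discarded sets are $D$-small.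

**Step 1: discarding the bad vertices.** Let $b(x)=\mathbb E_y\,w(x,y)1[d^*(y)<\varepsilon]$, the part of the degree of $x$ that goes through $(k-1)$-tuples of small degree, and let $S(x)=\mathbb E_vP(x,v)^2$, so $\mathbb E S=K$. Discard the following three sets.

1. $\{x:d(x)<\varepsilon\}$. Its $D$-measure is $\mathbb E\,d\,1[d<\varepsilon]\le\varepsilon$.
2. $\{x:b(x)>d(x)/2\}$. There $d<2b$, so its $D$-measure is at most $2\,\mathbb E b$. Exchanging the averages over $x$ and $y$, $\mathbb E b=\mathbb E_y\,d^*(y)1[d^*(y)<\varepsilon]\le\varepsilon$. So the $D$-measure is at most $2\varepsilon$.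
3. $\{x:S(x)>Kd(x)^2/\varepsilon^2\}$. There $d\le\varepsilon\sqrt{S/K}$, so its $D$-measure is at most $\varepsilon\,\mathbb E\sqrt{S/K}\le\varepsilon\sqrt{\mathbb E S/K}=\varepsilon$.

Let $X^*$ be what remains. Then $D(V\setminus X^*)\le4\varepsilon$.

**Step 2: the first moment at $x\in X^*$.** We bound $\bar P=\mathbb E_vP(x,v)$ from below. Averaging over $v$ turns $w(v,y)$ into $d^*(y)$. Keep only the $y$ with $d^*(y)\ge\varepsilon$ and use that $x$ lies outside the sets 2 and 1:
$$\bar P=\mathbb E_y\,w(x,y)d^*(y)\ge\varepsilon\,(d(x)-b(x))\ge\frac{\varepsilon d(x)}2\ge\frac{\varepsilon^2}{2}=2\tau .$$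

**Step 3: from moments to probability.** We combine Step 2 with the bound on $S(x)$. Put $\pi=\Pr_v[P(x,v)\ge\bar P/2]$. Split $\bar P$ according to whether $P(x,v)<\bar P/2$, and use Cauchy–Schwarz on the second part:
$$\bar P\le\frac{\bar P}2+\mathbb E_v\,P(x,v)1[P(x,v)\ge\bar P/2]\le\frac{\bar P}2+\sqrt{S(x)\,\pi} .$$
Since $\bar P>0$, also $S(x)>0$, and so $\pi\ge\bar P^2/(4S(x))$. Since $\bar P/2\ge\tau$, we have $q(x)\ge\pi$. Insert $\bar P\ge\varepsilon d(x)/2$ and $S(x)\le Kd(x)^2/\varepsilon^2$, the latter because $x$ is not in the set 3: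
$$q(x)\ge\frac{\bar P^2}{4S(x)}\ge\frac{\varepsilon^2d(x)^2/4}{4Kd(x)^2/\varepsilon^2}=\frac{\varepsilon^4}{16K}.\qquad\blacksquare$$

The degree $d(x)$ cancels in the last line. That is why the third set is cut off at a multiple of $d(x)^2$ and not at a constant.

## 7. The $k$-graph $A_k\sqcup mG_k$

We prove Theorem 5.3. Put $s=k+1$, so $m=s^2$.

**Step 1: $F$ is not Sidorenko.** We show that $F$ has no homomorphism to a single edge. Suppose $\phi:F\to K_k^k$ is one, that is, a map $V(F)\to[k]$ that is bijective on every edge. For a link between $x$ and $v$ through $Y$, both $\{x\}\cup Y$ and $\{v\}\cup Y$ are mapped bijectively onto $[k]$. So $\phi(x)$ and $\phi(v)$ are both the unique element of $[k]\setminus\phi(Y)$, and $\phi(x)=\phi(v)$. Hence $\phi(x_{S,i})=\phi(v_i)$ for all $S$ and $i\in S$. Since $\phi$ is injective on $e_S$, the values $\phi(v_i)$, $i\in S$, are distinct. Because $k\ge2$, any two elements of $[k+1]$ lie in a common $k$-subset $S$. So $\phi(v_1),\dots,\phi(v_{k+1})$ are $k+1$ distinct elements of $[k]$, a contradiction. Therefore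
$$t_F(K_k^k)=0<\left(\frac{k!}{k^k}\right)^{e(F)}=t_{K_k^k}(K_k^k)^{e(F)} .$$

**Step 2: reduction to a constant.** By Lemmas 4.1 and 4.2 with this $s$, all $\mathrm E^r(F)$ with $r\ge k+1$ are Sidorenko once we find $c=c(k)>0$ such that $t_F(W_k)\ge c$ for every symmetric $W:V^s\to[0,\infty)$ with $\mathbb E W=1$. Fix such a $W$ and let $w=W_k$, so $\mathbb E w=1$. Use the notation of Section 6 and Lemma 6.1 with $\varepsilon=\frac1{8s}$ and $\tau=\varepsilon^2/4$.

**Step 3: writing the density of $A_k$ over its base vertices.** The aim is to separate the different $S$. Once the images $v=(v_1,\dots,v_s)\in V^s$ of the base vertices are fixed, the parts of $A_k$ belonging to different $S$ have no other vertex in common. Averaging over the set $Y_{S,i}$ turns each link into $P(x_i,v_i)$. Hence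
$$t_{A_k}(w)=\mathbb E_{v\in V^s}\prod_SR_S(v),\qquad R_S(v)=\mathbb E_{(x_i)_{i\in S}}\,w(x_S)\prod_{i\in S}P(x_i,v_i),\tag{5}$$
where $S$ runs over the $s$ subsets of $[s]$ of size $k$ and $x_S$ lists the $x_i$ with $i\in S$.

**Step 4: one quantity below all $R_S$.** This is where the function $W$ of $k+1$ variables enters: a single $W$-random tuple serves as witness for every $S$ at once. Let
$$Q(v)=\mathbb E_{x\in V^s}\,W(x)\prod_{i=1}^s1[P(x_i,v_i)\ge\tau].$$
Since $P(x_i,v_i)\ge\tau\,1[P(x_i,v_i)\ge\tau]$, since $w(x_S)$ is the average of $W(x)$ over the one missing coordinate, and since inserting one more indicator can only decrease the value,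
$$R_S(v)\ge\tau^k\,\mathbb E_{(x_i)_{i\in S}}w(x_S)\prod_{i\in S}1[P(x_i,v_i)\ge\tau]=\tau^k\,\mathbb E_{x\in V^s}W(x)\prod_{i\in S}1[P(x_i,v_i)\ge\tau]\ge\tau^kQ(v).$$
By (5) and Jensen's inequality,
$$t_{A_k}(w)\ge\tau^{ks}\,\mathbb E_v\,Q(v)^s\ge\tau^{ks}\,(\mathbb E_vQ)^s .\tag{6}$$

**Step 5: the average of $Q$.** We now apply Lemma 6.1. The $v_i$ are independent and uniform, so for fixed $x$ the average of the product of indicators over $v$ is $\prod_iq(x_i)$. Hence
$$\mathbb E_vQ=\mathbb E_{x\in V^s}\,W(x)\prod_{i=1}^sq(x_i).$$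
Since $\mathbb E W=1$, this is an expectation over a random tuple $x$ chosen with probability $W(x)/|V|^s$. Each coordinate of that tuple has density $W_1=w_1=d$, so it has law $D$. By Lemma 6.1 and a union bound, all $x_i$ lie in $X^*$ with probability at least $1-4s\varepsilon=\frac12$, and then every $q(x_i)\ge\varepsilon^4/(16K)$. So
$$\mathbb E_vQ\ge\frac12\Big(\frac{\varepsilon^4}{16K}\Big)^s .$$

**Step 6: the copies of $G_k$ pay.** Insert this in (6):
$$t_{A_k}(w)\ge\tau^{ks}\,2^{-s}\Big(\frac{\varepsilon^4}{16}\Big)^{s^2}K^{-s^2}=c\,K^{-s^2},\qquad c=c(k)=\tau^{ks}\,2^{-s}\Big(\frac{\varepsilon^4}{16}\Big)^{s^2}>0 .$$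
Since $K=t_{G_k}(w)$ and $m=s^2$, we get $t_F(w)=t_{A_k}(w)\,t_{G_k}(w)^m\ge c$, as Step 2 required. $\blacksquare$

A link does two jobs here. In Step 1 it transmits a color rigidly, because a homomorphism to $K_k^k$ must give its two ends the same value. In Step 5 it spreads a typical vertex over a set of measure at least a constant times $1/K$.

## 8. Short odd cycles: $C_\ell\sqcup mC_4$ with $\ell\ge7$

In $C_{15}=A_2$ there are three uniform base points. Theorem 5.4 uses a single base point $v$: two links at $v$, and a walk with $\ell-4$ edges closing the cycle between their other ends. To count such walks we need one inequality about walks.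

**Lemma 8.1 (Blakley–Roy inequality, Proc. Amer. Math. Soc. 16 (1965)).** Let $u:V^2\to[0,\infty)$ be symmetric and $j\ge1$. Then
$$\mathbb E_{x_0,\dots,x_j}\prod_{i=1}^ju(x_{i-1},x_i)\ge(\mathbb E u)^j .$$

Proof. Let $p=\mathbb E u$ and $a(x)=\mathbb E_zu(x,z)$, so $\mathbb E a=p$. We may assume $p>0$ and $j\ge2$. Consider the density
$$f(x_0,\dots,x_j)=\frac{\prod_{i=1}^ju(x_{i-1},x_i)}{p\prod_{i=1}^{j-1}a(x_i)}$$
on $V^{j+1}$, set to $0$ when some $a(x_i)$ with $1\le i\le j-1$ is $0$. In that case the numerator is also $0$, because $a(x_i)=0$ forces $u(x_i,\cdot)=0$. Average out $x_0$: this produces $a(x_1)$, which cancels the same factor in the denominator. Continue with $x_1$, then $x_2$, and likewise from the other end. For $1\le i\le j-1$ this leaves $a(x_i)a(x_i)/(p\,a(x_i))=a(x_i)/p$. So $f$ is a probability density, and each inner coordinate has density $a/p$. Write $\mathbb E_f$ for the expectation under $f$. By Jensen's inequality for the exponential function,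
$$\mathbb E\prod_{i=1}^ju(x_{i-1},x_i)=p\;\mathbb E_f\prod_{i=1}^{j-1}a(x_i)\ge p\,\exp\Big(\sum_{i=1}^{j-1}\mathbb E_f\log a(x_i)\Big)=p\,\exp\Big(\frac{j-1}{p}\,\mathbb E\,a\log a\Big).$$
Here $0\log0=0$. The function $t\log t$ is convex on $[0,\infty)$, so $\mathbb E\,a\log a\ge p\log p$, and the right side is at least $p\cdot p^{j-1}=p^j$. $\blacksquare$

Now we prove Theorem 5.4.

**Step 1: not Sidorenko, and the reduction.** The graph $F=C_\ell\sqcup mC_4$ contains an odd cycle, so $t_F(K_2)=0<2^{-e(F)}$ and $F$ is not Sidorenko. By Lemmas 4.1 and 4.2 with $k=2$ and $s=3$, it remains to bound $t_{C_\ell}(w)\,t_{C_4}(w)^m$ below by a positive constant that depends only on $\ell$ and $m$, for all $w=W_2$ with $W:V^3\to[0,\infty)$ symmetric and $\mathbb E W=1$. Use Section 6 with $k=2$ and $\varepsilon=\frac18$. Then $K=t_{C_4}(w)\ge1$, $P(x,v)=\mathbb E_yw(x,y)w(y,v)$ and $D(X^*)\ge\frac12$.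

**Step 2: pinning one vertex.** We express $C_\ell$ through walks between vertices linked to a common $v$. Let $M^i$ be the kernel of $i$-step walks in $w$: $M^1=w$ and $M^{i+1}(x,y)=\mathbb E_zM^i(x,z)w(z,y)$, so $M^2=P$. Put $Y_v=\{y:P(y,v)\ge\tau\}$. Cut the cycle at $v$ and at the two vertices $y,y'$ at distance two from $v$ along the cycle:
$$t_{C_\ell}(w)=\mathbb E_{v,y,y'}\,P(v,y)M^{\ell-4}(y,y')P(y',v)\ge\tau^2\,\mathbb E_v\,\mathbb E_{y,y'}\,1_{Y_v}(y)\,M^{\ell-4}(y,y')\,1_{Y_v}(y') .\tag{7}$$

**Step 3: walks that begin and end in a given set.** For an arbitrary $B\subset V$ we show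
$$\mathbb E_{y,y'}\,1_B(y)M^{\ell-4}(y,y')1_B(y')\ge\big(\mathbb E_y\,d(y)1_B(y)\big)^{\ell-4}.\tag{8}$$
Here the third variable of $W$ is used. Define
$$a(x)=\mathbb E_y\,w(x,y)1_B(y),\qquad u(x,z)=\mathbb E_y\,W(x,y,z)1_B(y).$$
Then $u$ is symmetric and $0\le u\le W_2=w$. Its degree function is $a$, because
$$\mathbb E_zu(x,z)=\mathbb E_y\,1_B(y)\,\mathbb E_zW(x,y,z)=\mathbb E_y\,1_B(y)w(x,y)=a(x).$$
Split off the first and the last step of the walk. This is possible because $\ell-6\ge1$. Then replace the inner steps by $u\le w$: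
$$\mathbb E_{y,y'}\,1_B(y)M^{\ell-4}(y,y')1_B(y')=\mathbb E_{x,z}\,a(x)M^{\ell-6}(x,z)a(z)\ge\mathbb E_{x,z}\,a(x)\,u^{(\ell-6)}(x,z)\,a(z),$$
where $u^{(i)}$ is the $i$-step walk kernel of $u$. Since $a$ is the degree function of $u$, the two factors $a$ stand for one more step of $u$ at each end. So the right side is the density in $u$ of walks with $\ell-4$ edges. By Lemma 8.1 it is at least $(\mathbb E u)^{\ell-4}$, and $\mathbb E u=\mathbb E a=\mathbb E_y\,d(y)1_B(y)$. This proves (8).

To see what Step 3 does, take $\ell=7$ and $B=\{b\}$. The left side of (8) counts closed walks $b,x,z,b$, and $u(x,z)$ is $W(x,b,z)/|V|$: the triples of $W$ through $b$ supply the triangle. The argument needs $\ell\ge7$. For $\ell=5$ the left side of (8) would be $\mathbb E\,1_B(y)w(y,y')1_B(y')$, and this is $0$ when $B$ is a single point of the normalized $K_N$, although $\mathbb E\,d\,1_B=1/N>0$.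

**Step 4: averaging over the pinned vertex.** Apply (8) with $B=Y_v$ in (7), then Jensen's inequality, then $\mathbb E_v1_{Y_v}(y)=q(y)$:
$$t_{C_\ell}(w)\ge\tau^2\,\mathbb E_v\big(\mathbb E_y\,d(y)1_{Y_v}(y)\big)^{\ell-4}\ge\tau^2\big(\mathbb E_y\,d(y)q(y)\big)^{\ell-4}.$$
By Lemma 6.1, $\mathbb E_y\,d(y)q(y)\ge D(X^*)\,\frac{\varepsilon^4}{16K}\ge\frac12\cdot\frac{\varepsilon^4}{16K}$. Hence
$$t_{C_\ell}(w)\ge c_\ell\,K^{-(\ell-4)},\qquad c_\ell=\tau^2\Big(\frac{\varepsilon^4}{32}\Big)^{\ell-4}>0 .$$
Since $K\ge1$ and $m\ge\ell-4$, we get $t_{C_\ell}(w)\,t_{C_4}(w)^m\ge c_\ell K^{m-(\ell-4)}\ge c_\ell$. By Step 1, $\mathrm E^r(C_\ell\sqcup mC_4)$ is Sidorenko for all $r\ge3$. $\blacksquare$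

For $\ell=7$ and $m=3$ this is the example $C_7\sqcup3C_4$.

## 9. Odd girth and complete hosts

We prove Theorem 5.5. It says that a shortest cycle of odd length is an obstruction that no expansion removes: the complete hosts of Section 3 detect it for every $r$. Let $g$ be the length of a shortest cycle of $F$, which is odd, let $r\ge2$, and let $\mathrm E^2(F)=F$.

**Step 1: an exact formula for the deficit.** By (3), the ratio $t_{\mathrm E^r(F)}(K_N^r)/t_{K_r^r}(K_N^r)^{e(F)}$ for $N\ge r$ equals $p_F(N)N^{-v(F)}/(1-1/N)^{e(F)}$, where $p_F(N)=\hom(F,K_N)$ is the chromatic polynomial. For $A\subseteq E(F)$ let $\rho(A)$ be its rank in the cycle matroid, that is, $v(F)$ minus the number of components of $(V(F),A)$. The number of maps $V(F)\to[N]$ that are constant on each edge of $A$ is $N^{v(F)-\rho(A)}$. Inclusion–exclusion over the set of monochromatic edges, and the binomial theorem, give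
$$p_F(N)N^{-v(F)}=\sum_{A\subseteq E(F)}(-1)^{|A|}N^{-\rho(A)},\qquad(1-1/N)^{e(F)}=\sum_{A\subseteq E(F)}(-1)^{|A|}N^{-|A|}.$$
If $A$ contains no cycle then $\rho(A)=|A|$ and the terms agree. So the difference of the two quantities is
$$\sum_{A\text{ containing a cycle}}(-1)^{|A|}\big(N^{-\rho(A)}-N^{-|A|}\big).\tag{9}$$

**Step 2: the leading term.** We find the sets $A$ in (9) of smallest rank. If $A$ contains a cycle $C$, then $C$ has length at least $g$ and $\rho(A)\ge\rho(C)\ge g-1$. Also $|A|\ge g$. Suppose $\rho(A)=g-1$. Then $C$ has exactly $g$ edges and $\rho(A)=\rho(C)$. So adding the other edges of $A$ to $C$ merges no components of $(V(F),C)$. The only component with more than one vertex is $V(C)$, so all edges of $A$ lie inside $V(C)$. A shortest cycle has no chords, since a chord would create a shorter cycle. Hence $A=C$. The sets of rank $g-1$ in (9) are therefore exactly the $g$-cycles. Each contributes $(-1)^g(N^{-(g-1)}-N^{-g})=-N^{-(g-1)}+N^{-g}$, because $g$ is odd. Every other term in (9) has $\rho(A)\ge g$ and $|A|\ge g$, so it is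 $O(N^{-g})$, and the number of terms does not depend on $N$. With $n_g\ge1$ the number of $g$-cycles, (9) equals
$$-n_gN^{-(g-1)}+O(N^{-g}),$$
which is negative for large $N$. So the ratio in Step 1 is less than $1$ for large $N$, and $\mathrm E^r(F)$ is not Sidorenko, for $r=2$ and for every $r\ge3$. The shortest cycle of $K_3\sqcup mC_4$ has length $3$, which gives the last sentence of the theorem. $\blacksquare$

Check on $F=K_3$: here $g=3$, only $A=E(K_3)$ contains a cycle, and (9) is $-(N^{-2}-N^{-3})$. Directly, $\big(1-\frac1N\big)\big(1-\frac2N\big)-\big(1-\frac1N\big)^3=\big(1-\frac1N\big)\big(-\frac1{N^2}\big)$, which is the same.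

## 10. Which sets of uniformities occur

We prove Corollary 5.6. Let $k\ge2$.

- A single $k$-edge has only single edges as expansions, and these are Sidorenko with equality. So $R=\{r\ge k\}$ occurs.
- The $k$-graph $F$ of Theorem 5.3 is not Sidorenko, while all its expansions are. So $R=\{r\ge k+1\}$ occurs.
- Let $F=\mathrm E^k(K_3)$, which is $K_3$ itself when $k=2$. Then $\mathrm E^r(F)=\mathrm E^r(K_3)$ for all $r\ge k$. By Theorem 5.5 this is never Sidorenko. So $R=\varnothing$ occurs.

Let $k=1$. Every $1$-graph is Sidorenko by Section 2. For $r\geq 2$ its expansion $\mathrm E^r(F)$ is a disjoint union of single edges and isolated vertices, for which $t_{\mathrm E^r(F)}(H)=t_{K_r^r}(H)^{e(F)}$. So $R(F)=\{r\ge1\}$ always, and the equivalence holds for $k=1$. $\blacksquare$
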